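\title{A one-parameter B\"ottcher--Wenzel inequality for matrices of every size}

\begin{abstract}
For complex $n\times n$ matrices $A,B$ and real $q$, let $f(A,B;q)=\operatorname{Re}\langle [B,A],[B,A]_q\rangle$, where $[X,Y]_q=XY-qYX$ and $\langle\cdot,\cdot\rangle$ is the Hilbert--Schmidt inner product. We prove that $f(A,B;q)\le c(q)\|A\|^2\|B\|^2$ with $c(q)=\frac12\bigl(1+q+\sqrt{2(1+q^2)}\bigr)$ for all $n$, $q$, $A$ and $B$; this sharp bound was known for normal $A$ and for $n=2$. It is deduced from the inequality $\|AB\|^2+\|BA\|^2\le\|A\|^2\|B\|^2+2\|\lambda BA+(1-\lambda)AB\|^2$ for $-1/\sqrt2\le\lambda\le1+1/\sqrt2$, which we prove by splitting off the largest singular value of $B$ and pairing with a Hermitian test matrix. A consequence is a refinement of the B\"ottcher--Wenzel inequality in terms of $\|AB\|^2-\|BA\|^2$.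
\end{abstract}

\section{Introduction}\label{sec:intro}

Equip $M_n(\mathbb C)$ with the Hilbert--Schmidt inner product $\langle X,Y\rangle=\operatorname{tr}(X^*Y)$ and the Frobenius norm $\|X\|=\sqrt{\operatorname{tr}(X^*X)}$, and let $[X,Y]=XY-YX$. The bound $\|AB\|\le\|A\|\|B\|$ and the triangle inequality give $\|[A,B]\|^2\le4\|A\|^2\|B\|^2$. The B\"ottcher--Wenzel inequality halves the constant: $\|[A,B]\|^2\le2\|A\|^2\|B\|^2$ for all complex matrices of every size.

For $q\in\mathbb R$ let $[X,Y]_q=XY-qYX$ be the $q$-deformed commutator, and put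
\begin{equation}\label{eq:f}
f(A,B;q)=\operatorname{Re}\langle[B,A],[B,A]_q\rangle=\|BA\|^2+q\|AB\|^2-(1+q)\operatorname{Re}\langle BA,AB\rangle ,
\end{equation}
\[
c(q)=\frac{(1+q)+\sqrt{2(1+q^2)}}2 .
\]
It is known that
\begin{equation}\label{eq:fq}
f(A,B;q)\le c(q)\,\|A\|^2\|B\|^2\qquad(q\in\mathbb R)
\end{equation}
when $A$ is normal, with $n$ arbitrary, or when $n=2$, and that the bound is attained by nonzero matrices. For $q=1$ we have $f=\|[A,B]\|^2$ and $c(1)=2$, so \eqref{eq:fq} is the B\"ottcher--Wenzel inequality. The problem, which comes from \cite{CKOS}, is to decide whether \eqref{eq:fq} holds for all matrices. It does.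

\begin{theorem}\label{thm:main}
For every $n$, every $q\in\mathbb R$ and all $A,B\in M_n(\mathbb C)$, inequality \eqref{eq:fq} holds. For every $n\ge2$ and every $q$ there are nonzero $A,B$ with equality.
\end{theorem}

To see where $c(q)$ comes from, put
\[
C=BA-AB,\qquad N=\|A\|^2\|B\|^2,\qquad S=\|C\|^2,\qquad D=\|BA\|^2-\|AB\|^2 .
\]
Since $S=\|BA\|^2+\|AB\|^2-2\operatorname{Re}\langle BA,AB\rangle$, formula \eqref{eq:f} becomes
\begin{equation}\label{eq:fSD}
f(A,B;q)=\tfrac{1-q}2\,D+\tfrac{1+q}2\,S .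
\end{equation}
Thus $f$ is a linear function of the point $(D,S)$ of the plane, and the problem asks where this point can lie. For $q=-1$ the claim is $D\le N$, which is immediate; for $q=1$ it is $S\le2N$. For $q=0$ these two bounds together give $f\le\frac32N$, while $c(0)=\frac12(1+\sqrt2)<\frac32$. So \eqref{eq:fq} asserts a trade-off between $S$ and $D$.

\begin{example}\label{ex:circle}
Let $n\ge2$, $B=E_{12}$ (the matrix unit) and $A=\operatorname{diag}(a_1,a_2,0,\dots,0)$ with $a_1,a_2$ real. Then $BA=a_2E_{12}$ and $AB=a_1E_{12}$, so $N=a_1^2+a_2^2$, $D=a_2^2-a_1^2$, $S-N=-2a_1a_2$. With $a_1=\sqrt N\sin\vartheta$, $a_2=\sqrt N\cos\vartheta$ we get $(D,S-N)=N(\cos2\vartheta,-\sin2\vartheta)$: for fixed $N$ these pairs fill the circle $D^2+(S-N)^2=N^2$. The maximum of \eqref{eq:fSD} on this circle is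
\[
\tfrac{1+q}2N+\tfrac12N\sqrt{(1-q)^2+(1+q)^2}=c(q)N .
\]
\end{example}

The example proves the second assertion of Theorem~\ref{thm:main}, and it shows what the first one means: the point $(D,S)$ never crosses the tangent line to the circle with outer normal $(1-q,1+q)$. We shall parametrize these tangent lines differently, in a form that is suited to the proof. For real $\lambda$ let
\[
T_\lambda=\lambda BA+(1-\lambda)AB .
\]

\begin{theorem}\label{thm:lambda}
For every $n$, all $A,B\in M_n(\mathbb C)$ and all $\lambda\in[-\frac1{\sqrt2},\,1+\frac1{\sqrt2}]$,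
\begin{equation}\label{eq:lambda}
\|AB\|^2+\|BA\|^2\le\|A\|^2\|B\|^2+2\,\|\lambda BA+(1-\lambda)AB\|^2 .
\end{equation}
\end{theorem}

For $n\ge2$ and every real $\lambda$ equality occurs: in Example~\ref{ex:circle} take $a_1=\lambda$, $a_2=\lambda-1$; then $T_\lambda=0$ and both sides equal $\lambda^2+(1-\lambda)^2$. Choosing $\lambda$ in terms of $A$ and $B$ turns the family \eqref{eq:lambda} into quadratic inequalities.

\begin{corollary}\label{cor:quad}
Let $A,B\in M_n(\mathbb C)$.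
\begin{enumerate}
\item[(a)] If $-\frac1{\sqrt2}S\le-\operatorname{Re}\langle C,AB\rangle\le(1+\frac1{\sqrt2})S$, in particular if $\operatorname{Re}\langle C,BA\rangle\ge0$ and $\operatorname{Re}\langle C,AB\rangle\le0$, then
\[
\bigl(\operatorname{Re}\langle C,AB\rangle\bigr)^2+\bigl(\operatorname{Re}\langle C,BA\rangle\bigr)^2\le\|[A,B]\|^2\,\|A\|^2\|B\|^2 .
\]
\item[(b)] \textup{(Refined B\"ottcher--Wenzel inequality.)} $\|[A,B]\|^2\le N+\sqrt{N^2-D^2}$.
\item[(c)] If $|D|\ge N/\sqrt2$, then also $\|[A,B]\|^2\ge N-\sqrt{N^2-D^2}$.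
\end{enumerate}
\end{corollary}

Section~\ref{sec:disc} derives Theorem~\ref{thm:main} and Corollary~\ref{cor:quad} from Theorem~\ref{thm:lambda}; the rest of the paper proves Theorem~\ref{thm:lambda}. After the largest singular value of $B$ is split off, a single coefficient $a$ of $A$ can make $\|AB\|^2+\|BA\|^2-N$ positive, and we bound $|a|$ by computing $\operatorname{tr}(WT_\lambda)$ for a Hermitian test matrix $W$ (Section~\ref{sec:split}). For $0\le\lambda\le1$, which corresponds to $q\ge-1$, a projection of rank at most two is enough (Section~\ref{sec:proj}). For $\lambda<0$ the projection must be deformed (Section~\ref{sec:W}), and the required estimate reduces (Section~\ref{sec:J}) to an inequality in three real variables (Section~\ref{sec:real}).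

\section{Tangent lines to the circle}\label{sec:disc}

\begin{lemma}\label{lem:forms}
Let $\lambda\in\mathbb R$ and $t=1-2\lambda=\tan(\psi/2)$ with $|\psi|<\pi$. Then \eqref{eq:lambda} is equivalent to each of
\begin{gather}
tD+\tfrac12(1-t^2)S\le N,\label{eq:t}\\
D\sin\psi+S\cos\psi\le N(1+\cos\psi).\label{eq:psi}
\end{gather}
The range $-\frac1{\sqrt2}\le\lambda\le1+\frac1{\sqrt2}$ corresponds to $|t|\le1+\sqrt2$ and to $|\psi|\le\frac{3\pi}4$.
\end{lemma}

\begin{proof}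
From the definitions,
\begin{equation}\label{eq:uv}
\operatorname{Re}\langle C,BA\rangle=\tfrac12(S+D),\qquad\operatorname{Re}\langle C,AB\rangle=-\tfrac12(S-D).
\end{equation}
Since $T_\lambda=AB+\lambda C$, we get $\|T_\lambda\|^2=\|AB\|^2-\lambda(S-D)+\lambda^2S$, and hence
\[
\|AB\|^2+\|BA\|^2-2\|T_\lambda\|^2=(1-2\lambda)D+2\lambda(1-\lambda)S=tD+\tfrac12(1-t^2)S .
\]
Multiplying \eqref{eq:t} by $2\cos^2(\psi/2)=1+\cos\psi>0$ gives \eqref{eq:psi}. Finally $\tan(3\pi/8)=1+\sqrt2$.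
\end{proof}

Written as $D\sin\psi+(S-N)\cos\psi\le N$, inequality \eqref{eq:psi} describes the half-plane bounded by the tangent to the circle of Example~\ref{ex:circle} with outer normal $(\sin\psi,\cos\psi)$; see Figure~\ref{fig:disc}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\fill[gray!25] (0.4142,0) -- (0.7071,0.2929) arc[start angle=-45,end angle=225,radius=1] -- (-0.4142,0) -- cycle;
\draw (0,1) circle (1);
\draw[dashed] (0.4142,0) -- (1.2,0.7858);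
\draw[dashed] (-0.4142,0) -- (-1.2,0.7858);
\draw[->] (-1.4,0) -- (1.4,0) node[right] {$D$};
\draw[->] (0,-0.15) -- (0,2.3) node[above] {$S$};
\fill (0.7071,0.2929) circle (0.025);
\fill (-0.7071,0.2929) circle (0.025);
\fill (0,1) circle (0.02) node[right] {$1$};
\node[above right] at (0,2) {$2$};
\end{tikzpicture}
\caption{For $\|A\|\|B\|=1$, the point $(D,S)=(\|BA\|^2-\|AB\|^2,\|[A,B]\|^2)$ lies in the shaded region: the disc $D^2+(S-1)^2\le1$ together with two thin pieces bounded by the axis $S=0$ and the dashed tangents at the marked points $(\pm\frac1{\sqrt2},1-\frac1{\sqrt2})$. Every point of the circle is attained.}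
\label{fig:disc}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:lambda}]
Let $\varrho=\sqrt{2(1+q^2)}$, the length of $(1-q,1+q)$, and choose $\psi$ with $\sin\psi=(1-q)/\varrho$ and $\cos\psi=(1+q)/\varrho$. Since $\sin\psi+\cos\psi=2/\varrho>0$, we may take $-\frac\pi4<\psi<\frac{3\pi}4$. By \eqref{eq:fSD} and \eqref{eq:psi},
\[
f(A,B;q)=\tfrac\varrho2(D\sin\psi+S\cos\psi)\le\tfrac\varrho2N(1+\cos\psi)=c(q)N .
\]
Equality cases were found in Example~\ref{ex:circle}.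
\end{proof}

\begin{remark}\label{rem:range}
Every $\psi\in(-\frac\pi4,\frac{3\pi}4)$ arises from some $q$. The values $q\ge-1$ correspond to $-\frac\pi4<\psi\le\frac\pi2$, that is, to $0\le\lambda<\frac1{\sqrt2}$, and $q\to-\infty$ corresponds to $\lambda\to-\frac1{\sqrt2}$. Exchanging $A$ and $B$ replaces $D$ by $-D$, hence $\psi$ by $-\psi$ and $\lambda$ by $1-\lambda$. So the range in Theorem~\ref{thm:lambda} is exactly what Theorem~\ref{thm:main} needs, completed by this exchange and by the endpoints. We make no claim about \eqref{eq:lambda} for general $A,B$ and $\lambda$ outside this range.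
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:quad} from Theorem~\ref{thm:lambda}]
(a) By \eqref{eq:uv}, the hypothesis says $|D|\le(1+\sqrt2)S$, the special case says $|D|\le S$, and the conclusion says $\frac12(S^2+D^2)\le SN$. If $S=0$, then $D=0$ and there is nothing to prove. Otherwise \eqref{eq:t} with $t=D/S$ reads $(S^2+D^2)/(2S)\le N$.

(b), (c) Both $\|BA\|^2$ and $\|AB\|^2$ lie in $[0,N]$, so $|D|\le N$. If $|D|=N$, one of $AB$, $BA$ vanishes and the other has squared norm $N$, so $S=N$ and both claims hold. Let $|D|<N$. Whenever $D=N\sin\psi$ with $|\psi|\le\frac{3\pi}4$, inequality \eqref{eq:psi} gives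
\[
S\cos\psi\le N(1+\cos\psi-\sin^2\psi)=N(1+\cos\psi)\cos\psi .
\]
For (b) take $|\psi|<\frac\pi2$; then $\cos\psi>0$ and $N\cos\psi=\sqrt{N^2-D^2}$. If $|D|\ge N/\sqrt2$, we can instead take $\frac\pi2<|\psi|\le\frac{3\pi}4$; then $\cos\psi<0$, division reverses the inequality, and $N\cos\psi=-\sqrt{N^2-D^2}$. This is (c).
\end{proof}

\section{The top singular value and a duality criterion}\label{sec:split}

Vectors are columns, $x^*y$ is their inner product and $|x|$ the Euclidean norm; $\|\cdot\|_{\mathrm{op}}$ is the operator norm. For Hermitian matrices, $M\le M'$ means that $M'-M$ is positive semidefinite. We use the standard facts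
\[
|\operatorname{tr}(XY)|\le\|X\|\|Y\|,\qquad\|XY\|\le\|X\|_{\mathrm{op}}\|Y\|,\qquad\|XY\|\le\|X\|\|Y\|_{\mathrm{op}},\qquad\|X\|_{\mathrm{op}}\le\|X\|,
\]
and $\|X\|^2=\sum_i|Xu_i|^2$ for any orthonormal basis $(u_i)$. Throughout, $\mu=1-\lambda$ and
\[
\delta=\|AB\|^2+\|BA\|^2-N ,
\]
so that \eqref{eq:lambda} reads $\delta\le2\|T_\lambda\|^2$.

The loss in $\|AB\|\le\|A\|_{}\|B\|_{\mathrm{op}}\le\|A\|\|B\|$ suggests that $\delta$ can be positive only when one singular value of $B$ dominates, so we isolate it. We may assume $B\ne0$, and since \eqref{eq:lambda} is unchanged when $B$ is multiplied by a nonzero scalar, that $\|B\|_{\mathrm{op}}=1$. Choose a unit vector $e$ with $B^*Be=e$ and put $h=Be$; then $|h|=1$ and $B^*h=e$. Multiplying $B$ by a scalar of modulus one, we arrange $e^*h=\cos\phi$ with $0\le\phi\le\frac\pi2$. Let $\Pi_e=I-ee^*$, $\Pi_h=I-hh^*$, $B_0=B\Pi_e$ and $\beta=\|B_0\|$. Then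
\[
B=he^*+B_0,\qquad B_0e=0,\qquad h^*B_0=0,\qquad\|B_0\|_{\mathrm{op}}\le1,\qquad\|B\|^2=1+\beta^2 .
\]
Decompose $A$ in the matching way, with $a=e^*Ah$, $x^*=e^*A\Pi_h$, $y=\Pi_eAh$, $A_0=\Pi_eA\Pi_h$:
\[
A=a\,eh^*+ex^*+yh^*+A_0,\qquad x\perp h,\quad y\perp e,\qquad\|A\|^2=|a|^2+|x|^2+|y|^2+\|A_0\|^2 .
\]
Multiplying out,
\begin{equation}\label{eq:products}
BA=a\,hh^*+hx^*+B_0yh^*+B_0A_0,\qquad AB=a\,ee^*+ye^*+ex^*B_0+A_0B_0 .
\end{equation}
The four terms of $BA$ are its blocks with respect to $\mathbb Ch\oplus h^\perp$, and those of $AB$ are its blocks with respect to $\mathbb Ce\oplus e^\perp$; in each sum the terms are mutually orthogonal.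

\begin{example}[rank one]\label{ex:rank1}
Let $B_0=0$. By \eqref{eq:products}, $\|BA\|^2=|a|^2+|x|^2$ and $\|AB\|^2=|a|^2+|y|^2$, so $\delta=|a|^2-\|A_0\|^2$. Let $R$ be the orthogonal projection onto $\operatorname{span}(e,h)$. Since $R$ fixes $e$ and $h$,
\[
\operatorname{tr}(RT_\lambda)=\lambda(a+x^*h)+\mu(a+e^*y)=(\lambda+\mu)a=a .
\]
Hence $\delta\le|a|^2\le\|R\|^2\|T_\lambda\|^2\le2\|T_\lambda\|^2$, for every real $\lambda$. The constant $2$ in \eqref{eq:lambda} is the rank of $R$.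
\end{example}

In general, $\operatorname{tr}(WT_\lambda)$ also picks up terms in $x$, $y$ and $A_0$. The next lemma shows that $\delta$ contains negative terms in the same three quantities, which can pay for them. Put
\[
P(x)=\beta^2|x|^2-|B_0^*x|^2,\qquad Q(y)=\beta^2|y|^2-|B_0y|^2 ;
\]
both are nonnegative because $\|B_0\|_{\mathrm{op}}\le\beta$.

\begin{lemma}\label{lem:delta}
If $\beta\ge1$, then $\delta\le0$. If $\beta<1$, then
\begin{equation}\label{eq:delta}
\delta\le(1-\beta^2)|a|^2-P(x)-Q(y)-(1-\beta^2)\|A_0\|^2 .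
\end{equation}
\end{lemma}

\begin{proof}
Adding the squared norms of the eight terms in \eqref{eq:products} and subtracting $N=(1+\beta^2)\|A\|^2$ gives
\[
\delta=(1-\beta^2)|a|^2-P(x)-Q(y)-\bigl[(1+\beta^2)\|A_0\|^2-\|B_0A_0\|^2-\|A_0B_0\|^2\bigr].
\]
The bracket is at least $(1+\beta^2-2\|B_0\|_{\mathrm{op}}^2)\|A_0\|^2$. If $\beta\ge1$ use $\|B_0\|_{\mathrm{op}}\le1$, which is where the choice of the \emph{largest} singular value enters; if $\beta<1$ use $\|B_0\|_{\mathrm{op}}\le\beta$.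
\end{proof}

From now on $\beta<1$. For a Hermitian matrix $W$, \eqref{eq:products}, the cyclicity of the trace and $A_0=\Pi_eA_0\Pi_h$ give
\begin{equation}\label{eq:pairing}
\operatorname{tr}(WT_\lambda)=Ka+L_1(x)+L_2(y)+\operatorname{tr}(ZA_0),
\end{equation}
where
\begin{align*}
K&=\lambda h^*Wh+\mu e^*We, & Z&=\Pi_h(\lambda WB_0+\mu B_0W)\Pi_e,\\
L_1(x)&=x^*(\lambda Wh+\mu B_0We), & L_2(y)&=(\lambda h^*WB_0+\mu e^*W)y .
\end{align*}

\begin{lemma}[criterion]\label{lem:crit}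
Suppose that $W$ is Hermitian, $K>0$, and $\kappa_1,\kappa_2\ge0$ satisfy $|L_1(x)|^2\le\kappa_1P(x)$ for all $x\perp h$ and $|L_2(y)|^2\le\kappa_2Q(y)$ for all $y\perp e$. If
\begin{equation}\label{eq:crit}
(1-\beta^2)\bigl(\tfrac12\|W\|^2+\kappa_1+\kappa_2\bigr)+\|Z\|^2\le K^2,
\end{equation}
then \eqref{eq:lambda} holds for this $B$, this $\lambda$ and every $A$.
\end{lemma}

\begin{proof}
By \eqref{eq:pairing}, $K|a|\le\|W\|\|T_\lambda\|+\sqrt{\kappa_1P(x)}+\sqrt{\kappa_2Q(y)}+\|Z\|\|A_0\|$. The Cauchy--Schwarz inequality in $\mathbb R^4$ gives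
\[
K^2|a|^2\le\Bigl(\tfrac12\|W\|^2+\kappa_1+\kappa_2+\frac{\|Z\|^2}{1-\beta^2}\Bigr)\bigl(2\|T_\lambda\|^2+P(x)+Q(y)+(1-\beta^2)\|A_0\|^2\bigr).
\]
By \eqref{eq:crit} the first factor is at most $K^2/(1-\beta^2)$, so $(1-\beta^2)|a|^2$ is at most the second factor. With \eqref{eq:delta} this gives $\delta\le2\|T_\lambda\|^2$.
\end{proof}

The matrix $A$ has disappeared: it remains to find, for each $B$ and $\lambda$, one test matrix $W$. By the exchange of $A$ and $B$ it suffices to treat $\lambda\in[0,1]$ and $\lambda=-\ell$ with $0<\ell\le\ell_0:=1/\sqrt2$.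

\section{When a projection suffices}\label{sec:proj}

Let $R$ be the orthogonal projection onto $\operatorname{span}(e,h)$ and take $W=R$. From $Re=e$, $Rh=h$ we get $K=\lambda+\mu=1$, $L_1(x)=x^*(\lambda h+\mu B_0e)=0$, $L_2(y)=(\lambda h^*B_0+\mu e^*)y=0$, and $\frac12\|R\|^2\le1$. With $\kappa_1=\kappa_2=0$, condition \eqref{eq:crit} follows from $(1-\beta^2)+\|Z\|^2\le1$. So
\begin{equation}\label{eq:Rworks}
\text{\eqref{eq:lambda} holds if }Z_R:=\Pi_h(\lambda RB_0+\mu B_0R)\Pi_e\text{ satisfies }\|Z_R\|\le\beta .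
\end{equation}

\emph{The case $0\le\lambda\le1$.} Here $\|Z_R\|\le\lambda\|RB_0\|+\mu\|B_0R\|\le(\lambda+\mu)\beta=\beta$. This settles $q\ge-1$ in Theorem~\ref{thm:main}, and with $\lambda=\frac12$ the B\"ottcher--Wenzel inequality.

Now let $\lambda=-\ell<0$ and $\mu=1+\ell$. The triangle inequality gives only $(1+2\ell)\beta$, and we must look for cancellation between the two terms of $Z_R$.

\emph{The case $\phi=0$.} Then $h=e$, $R=ee^*$, and $RB_0=B_0R=0$, so $Z_R=0$.

Let $\phi>0$, and define unit vectors $e_\perp\perp e$ and $h_\perp\perp h$ in $\operatorname{span}(e,h)$ by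
\[
h=\cos\phi\,e+\sin\phi\,e_\perp,\qquad h_\perp=-\sin\phi\,e+\cos\phi\,e_\perp .
\]
Then $e=\cos\phi\,h-\sin\phi\,h_\perp$ and $e_\perp=\sin\phi\,h+\cos\phi\,h_\perp$, so
\begin{equation}\label{eq:Pih}
\Pi_he=-\sin\phi\,h_\perp,\qquad\Pi_he_\perp=\cos\phi\,h_\perp .
\end{equation}
Put $b=B_0e_\perp$, a vector orthogonal to $h$. Since $R=ee^*+e_\perp e_\perp^*=hh^*+h_\perp h_\perp^*$,
\begin{equation}\label{eq:ZR}
Z_R=\mu\,be_\perp^*-\ell\,h_\perp h_\perp^*B_0 .
\end{equation}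

\emph{The case $b\in\mathbb Ch_\perp$} (automatic when $n=2$). Write $b=\zeta h_\perp$. Then $h_\perp^*B_0=\zeta e_\perp^*+d^*$ with $d\perp e,e_\perp$, and $\mu-\ell=1$ gives $Z_R=h_\perp(\zeta e_\perp^*-\ell d^*)$. As $\ell\le1$, $\|Z_R\|^2\le|\zeta|^2+|d|^2=|B_0^*h_\perp|^2\le\beta^2$.

\section{A deformed projection for negative $\lambda$}\label{sec:W}

There remains the \emph{main case}: $\lambda=-\ell$ with $0<\ell\le\ell_0$, $\phi>0$, and $b\notin\mathbb Ch_\perp$. Write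
\[
b=\omega(\eta h_\perp+\nu v),\qquad|\omega|=1,\quad\eta\ge0,\quad\nu>0,\qquad w=|b|^2=\eta^2+\nu^2\le\beta^2<1,
\]
with $v$ a unit vector orthogonal to $e$ and $h$. The projection $R$ can now fail. If $B_0=be_\perp^*$, then \eqref{eq:ZR} gives $Z_R=\omega(\eta h_\perp+\mu\nu v)e_\perp^*$ and $\|Z_R\|^2=\beta^2+(\mu^2-1)\nu^2$: the component of $b$ that leaves the plane is not cancelled. The largest value of $\mu^2-1$ in our range, and a constant derived from it, are
\[
m=(1+\ell_0)^2-1=\sqrt2+\tfrac12,\qquad\rho_0=\frac m{1+m}=4\sqrt2-5 ;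
\]
indeed $(\frac32+\sqrt2)(6-4\sqrt2)=1$, so $1-\rho_0=6-4\sqrt2$. Since $m<2$, we have $\rho_0<\frac23$.

The remedy is to move some weight of $W$ from $e_\perp$ to $v$. This lowers $\|W\|^2$, and it creates a term in $\ell WB_0$ that cancels part of $\mu B_0W$.

\begin{example}[a weighted shift]\label{ex:shift}
Let $n=3$, let $e,h,v$ be the standard basis and $B=E_{21}+\nu E_{32}$ with $0<\nu<1$. Then $\phi=\frac\pi2$, $e_\perp=h$, $B_0=\nu vh^*$, $\eta=0$ and $\beta^2=w=\nu^2$. Take $\ell=\ell_0$, so $\mu^2=1+m$, and $W=\operatorname{diag}(1,1-\varepsilon,\varepsilon)$ with $0\le\varepsilon<1$. As $e$ and $h$ are eigenvectors of $W$, $L_1=L_2=0$. Further $K=1+\ell\varepsilon\ge1$, $\frac12\|W\|^2=1-\varepsilon(1-\varepsilon)$ and $Z=\nu\bigl(\mu(1-\varepsilon)-\ell\varepsilon\bigr)vh^*$. So \eqref{eq:crit} follows from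
\[
J:=w+(1-w)\varepsilon(1-\varepsilon)-w\bigl(\mu(1-\varepsilon)-\ell\varepsilon\bigr)^2\ge0 .
\]
To first order in $w$ and $\varepsilon$, $J\approx\varepsilon-mw$, so $\varepsilon$ should be about $mw$. Take $\varepsilon=mw/(1+mw)$, which is equivalent to $(1-w)/w=(\mu^2(1-\varepsilon)-1)/\varepsilon$. Then the terms $\mu^2(1-\varepsilon)^2$ cancel:
\[
\frac Jw=1+\bigl(\mu^2(1-\varepsilon)-1\bigr)(1-\varepsilon)-\bigl(\mu(1-\varepsilon)-\ell\varepsilon\bigr)^2=\varepsilon\bigl(1-\ell^2\varepsilon+2\mu\ell(1-\varepsilon)\bigr)>0 .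
\]
\end{example}

Two changes are needed in general. First, the excess to be compensated is $m\nu^2$ rather than $mw$, so we take $\varepsilon=m\nu^2/(1+mw)$. Second, $h$ is no longer an eigenvector of $W$, so $L_1\neq0$, and $L_1$ must vanish wherever $P$ does. If $B_0=be_\perp^*$, then $P(x)=|b|^2|x|^2-|b^*x|^2$ vanishes at $x=b$, while $L_1(b)=-\ell\,b^*Wh$. For $W=ee^*+(1-\varepsilon)e_\perp e_\perp^*+\varepsilon vv^*$ this is $\ell\varepsilon\bar\omega\eta\sin\phi\cos\phi$, which is not zero in general. An off-diagonal entry $\theta$ between $e_\perp$ and $v$ adds $-\ell\theta\bar\omega\nu\sin\phi$, and this forces the value of $\theta$ below. Define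
\begin{gather*}
\alpha=\frac{\nu^2}w,\qquad\gamma=\frac{\nu^2+\eta^2\cos^2\phi}w,\qquad\rho=\frac{mw}{1+mw},\\
\varepsilon=\alpha\rho,\qquad g=\gamma\rho,\qquad\theta=\varepsilon\cos\phi\,\frac\eta\nu,\qquad E=\varepsilon(1-g),\\
V=(1-\varepsilon)e_\perp e_\perp^*+\varepsilon vv^*+\theta(ve_\perp^*+e_\perp v^*),\qquad W=ee^*+V,\qquad G=\Pi_hW\Pi_h .
\end{gather*}
None of these depends on $\ell$.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $0<\alpha\le\gamma\le1$, $\;0<\varepsilon\le g\le\rho<\rho_0$, $\;\theta^2=\varepsilon(g-\varepsilon)$, and $0\le E\le\frac14$.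
\item[(b)] $\frac12\|W\|^2=1-E$, $\;0\le V\le I$ and $0\le G\le I$.
\item[(c)] $Gb=\omega(\eta h_\perp+g\nu v)$.
\item[(d)] $Z=\mu B_0V-\ell GB_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first chain is clear from the formulas and implies $0<\varepsilon\le g\le\rho$; and $\rho<\rho_0$ because $w<1$. Next $\theta^2+\varepsilon^2=\varepsilon^2(\eta^2\cos^2\phi+\nu^2)/\nu^2=\varepsilon^2\gamma/\alpha=\varepsilon g$. Finally $0\le E\le\varepsilon(1-\varepsilon)\le\frac14$.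

(b) We have $\|W\|^2=1+(1-\varepsilon)^2+\varepsilon^2+2\theta^2=2-2\varepsilon+2\varepsilon g$. On $\operatorname{span}(e_\perp,v)$ the matrix $V$ has trace $1$ and determinant $\varepsilon-\varepsilon^2-\theta^2=E\ge0$, so both eigenvalues lie in $[0,1]$; elsewhere $V$ vanishes. As $Ve=0$, also $0\le W\le I$, and therefore $0\le G\le\Pi_h\le I$.

(c) By \eqref{eq:Pih} and $\Pi_hv=v$,
\[
G=(1-\varepsilon\cos^2\phi)h_\perp h_\perp^*+\varepsilon vv^*+\theta\cos\phi\,(vh_\perp^*+h_\perp v^*).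
\]
In $\bar\omega Gb$ the coefficient of $h_\perp$ is $\eta-\varepsilon\eta\cos^2\phi+\theta\nu\cos\phi=\eta$, and that of $v$ is $\varepsilon\nu+\theta\eta\cos\phi=\nu\varepsilon\gamma/\alpha=g\nu$.

(d) Use $B_0=\Pi_hB_0\Pi_e$ and $W\Pi_e=V$.
\end{proof}

The next lemma disposes of the linear terms: the gain in $K$ pays for $\kappa_1+\kappa_2$, and what is left is the analogue of the quantity $J$ of Example~\ref{ex:shift}.

\begin{lemma}\label{lem:linear}
In the main case, \eqref{eq:lambda} holds if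
\begin{equation}\label{eq:J}
J:=\beta^2+(1-\beta^2)E-\|Z\|^2\ge0 .
\end{equation}
\end{lemma}

\begin{proof}
We have $We=e$ and $Wh=h-\varepsilon\sin\phi\,e_\perp+\theta\sin\phi\,v$. Hence $h^*Wh=1-\varepsilon\sin^2\phi$ and, by \eqref{eq:Pih}, $\Pi_hWh=-\varepsilon\sin\phi\cos\phi\;r$ with $r=h_\perp-\frac\eta\nu v$. With $\sigma=\ell\varepsilon\sin\phi\cos\phi$ we get
\[
K=1+\ell\varepsilon\sin^2\phi,\qquad L_1(x)=\sigma\,x^*r,\qquad L_2(y)=\sigma\,r^*B_0y .
\]
By the choice of $\theta$, $b^*r=0$; also $|r|^2=w/\nu^2$.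

Write $B_0B_0^*=bb^*+M$ with $M=B_0(I-e_\perp e_\perp^*)B_0^*\ge0$ and $\operatorname{tr}M=\beta^2-w$. A positive semidefinite matrix satisfies $M\le(\operatorname{tr}M)I$, so $\beta^2I-B_0B_0^*\ge wI-bb^*$. Bessel's inequality for the orthogonal vectors $b,r$ gives $|x|^2\ge|b^*x|^2/w+|r^*x|^2/|r|^2$. Therefore, for every vector $x$,
\[
P(x)\ge w|x|^2-|b^*x|^2\ge w|r^*x|^2/|r|^2=\nu^2|r^*x|^2 .
\]
Apply this to $x=B_0y$, and let $H=B_0^*B_0$. Since $\beta^2(\beta^2I-H)-H(\beta^2I-H)=(\beta^2I-H)^2\ge0$,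
\[
\nu^2|r^*B_0y|^2\le P(B_0y)=y^*H(\beta^2I-H)y\le\beta^2\,y^*(\beta^2I-H)y=\beta^2Q(y).
\]
So $\kappa_1=\sigma^2/\nu^2$ and $\kappa_2=\beta^2\sigma^2/\nu^2$ are admissible in Lemma~\ref{lem:crit}. From $\varepsilon\le m\nu^2$ and $\ell m<2$,
\[
(1-\beta^2)(\kappa_1+\kappa_2)=(1-\beta^4)\frac{\sigma^2}{\nu^2}\le\frac{\ell^2\varepsilon^2\sin^2\phi}{\nu^2}\le2\ell\varepsilon\sin^2\phi\le K^2-1 .
\]
Thus \eqref{eq:crit} follows from $(1-\beta^2)(1-E)+\|Z\|^2\le1$, which is \eqref{eq:J}.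
\end{proof}

\section{Reduction of $J\ge0$ to real variables}\label{sec:J}

\subsection*{Reduction to the endpoint}
Since $W$ does not depend on $\ell$, the matrix $Z=B_0V+\ell(B_0V-GB_0)$ is affine in $\ell$, so $\|Z\|^2$ is convex and $J$ is concave in $\ell$. At $\ell=0$, $\|Z\|=\|B_0V\|\le\beta$ by Lemma~\ref{lem:W}(b), so $J\ge0$. A concave function that is nonnegative at both ends of $[0,\ell_0]$ is nonnegative on it. Hence we fix, for the rest of the paper,
\[
\ell=\tfrac1{\sqrt2},\qquad\mu=1+\tfrac1{\sqrt2},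
\]
and record
\begin{equation}\label{eq:const}
\mu^2=1+m=\tfrac32+\sqrt2,\qquad2\mu\ell=1+\sqrt2=m+\tfrac12,\qquad2\mu-\mu^2=\mu(1-\ell)=\ell^2=\tfrac12,\qquad\frac{1-w}w=\frac{m-\mu^2\rho}\rho .
\end{equation}
The last identity follows from $1/w=m(1-\rho)/\rho$.

\subsection*{Expansion by columns}
The matrix $W$ was built from the column $b=B_0e_\perp$ alone, but $Z$ also involves the column $\xi=B_0v$, which we do not control, and the rest $B_1=B_0(I-ee^*-e_\perp e_\perp^*-vv^*)$. We have $\beta^2=w+|\xi|^2+\|B_1\|^2$, so $|\xi|^2\le1-w$. By Lemma~\ref{lem:W}(d), $Ze=0$,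
\[
Ze_\perp=(\mu(1-\varepsilon)-\ell G)b+\mu\theta\xi,\qquad Zv=\mu\theta b+(\mu\varepsilon-\ell G)\xi,
\]
and $Z=-\ell GB_1$ on the orthogonal complement of $e,e_\perp,v$ (scalars stand for multiples of $I$). Since $G$ is Hermitian, the mixed terms of $|Ze_\perp|^2$ and $|Zv|^2$ add up to $2\mu\theta\operatorname{Re}\xi^*(\mu-2\ell G)b$. Writing $\beta^2+(1-\beta^2)E=E+(1-E)\beta^2$, we obtain
\begin{equation}\label{eq:Jexp}
J=J_0-2\mu\theta\operatorname{Re}\xi^*(\mu-2\ell G)b+J_\xi+J_1,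
\end{equation}
\begin{align*}
J_0&=w+(1-w)E-|(\mu(1-\varepsilon)-\ell G)b|^2-\mu^2\theta^2w,\\
J_\xi&=(1-E-\mu^2\theta^2)|\xi|^2-|(\mu\varepsilon-\ell G)\xi|^2,\\
J_1&=(1-E)\|B_1\|^2-\ell^2\|GB_1\|^2 .
\end{align*}
Here $J_1\ge(\frac34-\frac12)\|B_1\|^2\ge0$ by Lemma~\ref{lem:W}(a),(b).

\subsection*{The term $J_0$}
By Lemma~\ref{lem:W}(c) and $\mu-\ell=1$,
\[
(\mu(1-\varepsilon)-\ell G)b=\omega\bigl[\eta(1-\mu\varepsilon)h_\perp+\nu(\mu-\mu\varepsilon-\ell g)v\bigr].
\]
With $\eta^2=(1-\alpha)w$, $\nu^2=\alpha w$ and $\theta^2=\varepsilon(g-\varepsilon)$ we get $J_0=w(1-\Delta)+(1-w)\varepsilon(1-g)$, where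
\begin{align*}
\Delta&=(1-\alpha)(1-\mu\varepsilon)^2+\alpha(\mu-\mu\varepsilon-\ell g)^2+\mu^2\varepsilon(g-\varepsilon)\\
&=1+m\alpha-2\mu\varepsilon(1+\ell\alpha)-2\mu\ell\alpha g+2\mu\ell\alpha\varepsilon g+\ell^2\alpha g^2+\mu^2\varepsilon g ;
\end{align*}
the three terms in $\mu^2\varepsilon^2$ cancel. Substituting $\alpha=\varepsilon/\rho$ and the last identity in \eqref{eq:const},
\[
J_0=\frac{\varepsilon w}\rho\Bigl[-m+2\mu\rho+2\mu\ell\varepsilon(1-g)+2\mu\ell g-\ell^2g^2-\mu^2\rho g+(m-\mu^2\rho)(1-g)\Bigr].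
\]
The terms $\pm m$ and $\pm\mu^2\rho g$ cancel, as in Example~\ref{ex:shift}. The bracket equals $(2\mu-\mu^2)\rho+2\mu\ell\varepsilon(1-g)+(2\mu\ell-m)g-\ell^2g^2=\frac12\rho+(1+\sqrt2)\varepsilon(1-g)+\frac12g(1-g)$, and dividing by $\rho$,
\begin{equation}\label{eq:J0}
J_0=\varepsilon w\,\Phi,\qquad\Phi=\tfrac12+(1-g)\bigl((1+\sqrt2)\alpha+\tfrac12\gamma\bigr).
\end{equation}

\subsection*{The terms in $\xi$}
The eigenvalues of $\mu\varepsilon-\ell G$ lie in $[\mu\varepsilon-\ell,\mu\varepsilon]$, so its squared operator norm is at most $\max(\mu^2\varepsilon^2,(\ell-\mu\varepsilon)^2)$. Since $1-E-\mu^2\theta^2=1-\varepsilon(1+mg)+\mu^2\varepsilon^2$, subtracting the two candidates leaves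
\[
1-\varepsilon(1+mg)\qquad\text{and}\qquad1-\varepsilon(1+mg)-\ell^2+2\mu\ell\varepsilon=\tfrac12+\varepsilon(\sqrt2-mg).
\]
The second is at least $\frac12$, because $mg<2\cdot\frac23<\sqrt2$. With $z_+=\max(z,0)$ this gives
\[
J_\xi\ge\tfrac12|\xi|^2-\bigl(\varepsilon(1+mg)-\tfrac12\bigr)_+|\xi|^2 .
\]
The term $\frac12|\xi|^2$ absorbs the mixed term: with $\Lambda=\mu\theta|(\mu-2\ell G)b|$, that term is at most $2\Lambda|\xi|\le2\Lambda^2+\frac12|\xi|^2$ in absolute value. By Lemma~\ref{lem:W}(c) and $\mu-2\ell=1-\ell$,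
\[
\Lambda^2=\mu^2\varepsilon(g-\varepsilon)\,w\bigl[(1-\alpha)(1-\ell)^2+\alpha(\mu-\sqrt2g)^2\bigr].
\]
Combining \eqref{eq:Jexp}, \eqref{eq:J0} and $|\xi|^2\le1-w$,
\begin{equation}\label{eq:Jlower}
J\ge\varepsilon w\Psi-\bigl(\varepsilon(1+mg)-\tfrac12\bigr)_+(1-w),
\end{equation}
where $\Psi=\Phi-2\mu^2(g-\varepsilon)\bigl[(1-\alpha)(1-\ell)^2+\alpha(\mu-\sqrt2g)^2\bigr]$.

\subsection*{Change of variables}
The right side depends on three real parameters, and in suitable coordinates it is affine in one of them. Let $\chi=\alpha/\gamma\in(0,1]$, so that $\alpha=\gamma\chi$, $\varepsilon=g\chi$, $\rho=g/\gamma$. Using $\mu^2(1-\ell)^2=\frac14$ and putting $s(g)=2\mu^2g(\mu-\sqrt2g)^2$, we find $\Psi=\Psi(\gamma)$ with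
\begin{equation}\label{eq:Psi}
\Psi(\gamma)=\tfrac12+(1-g)\gamma\bigl((1+\sqrt2)\chi+\tfrac12\bigr)-\tfrac12g(1-\chi)(1-\gamma\chi)-s(g)\,\gamma\chi(1-\chi).
\end{equation}
Multiply \eqref{eq:Jlower} by $g/w=\gamma\rho/w$ and use \eqref{eq:const}:
\begin{equation}\label{eq:Jfinal}
\frac gw\,J\ge\chi g^2\,\Psi(\gamma)-\bigl(\chi g(1+mg)-\tfrac12\bigr)_+(m\gamma-\mu^2g).
\end{equation}
The constraint $\rho<\rho_0$, which came from $\beta<1$, reads $g/\rho_0<\gamma\le1$.

\section{An inequality in three real variables}\label{sec:real}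

\begin{lemma}\label{lem:real}
Let $0<g<\rho_0$, $0<\chi\le1$, and let $\Psi$ be given by \eqref{eq:Psi}. Then
\begin{enumerate}
\item[(a)] $\Psi(1)\ge\frac54\chi^2$;
\item[(b)] $\Psi(\gamma)\ge0$ for $0\le\gamma\le1$;
\item[(c)] the right side of \eqref{eq:Jfinal} is nonnegative for $g/\rho_0\le\gamma\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We replace the cubic $s$ by a tangent line, which makes the bound affine in $g$. We have $s'(g)=2\mu^2(\mu-\sqrt2g)(\mu-3\sqrt2g)$ and $s''(g)=2\mu^2(12g-4\sqrt2\mu)$, which is negative for $g<\sqrt2\mu/3=(1+\sqrt2)/3$, hence on $[0,\frac23]$. At $g=\frac12$, $\mu-\sqrt2g=1$ and $\mu-3\sqrt2g=1-\sqrt2$, so $s(\frac12)=\mu^2$ and $s'(\frac12)=(3+2\sqrt2)(1-\sqrt2)=-(1+\sqrt2)$. A concave function lies below its tangents: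
\[
s(g)\le\mu^2-(1+\sqrt2)(g-\tfrac12)=2+\tfrac32\sqrt2-(1+\sqrt2)g .
\]
Expanding \eqref{eq:Psi} at $\gamma=1$ and inserting this bound,
\[
\Psi(1)\ge1-g+\chi(1+\sqrt2-\sqrt2g)-\tfrac12g\chi^2-\bigl(2+\tfrac32\sqrt2-(1+\sqrt2)g\bigr)\chi(1-\chi).
\]
The right side is affine in $g$ with slope
\[
-1-\sqrt2\chi-\tfrac12\chi^2+(1+\sqrt2)\chi(1-\chi)=-1+\chi-(\tfrac32+\sqrt2)\chi^2<0,
\]
so it is at least its value at $g=\rho_0=4\sqrt2-5$. There $1+\sqrt2-\sqrt2\rho_0=6\sqrt2-7$ and $2+\frac32\sqrt2-(1+\sqrt2)\rho_0=\frac52\sqrt2-1$, which gives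
\[
\Psi(1)-\tfrac54\chi^2\ge(6-4\sqrt2)-(6-\tfrac72\sqrt2)\chi+(\tfrac14+\tfrac12\sqrt2)\chi^2 .
\]
The discriminant of this quadratic is $(\frac{121}2-42\sqrt2)-(8\sqrt2-10)=\frac{141}2-50\sqrt2$, which is negative because $\sqrt2>1.41$; the leading coefficient is positive.

(b) $\Psi$ is affine in $\gamma$, $\Psi(0)=\frac12-\frac12g(1-\chi)>0$, and $\Psi(1)\ge0$ by (a).

(c) If $\chi g(1+mg)\le\frac12$, this is (b). Otherwise the right side of \eqref{eq:Jfinal} is
\[
F(\gamma)=\chi g^2\Psi(\gamma)-\bigl(\chi g(1+mg)-\tfrac12\bigr)(m\gamma-\mu^2g),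
\]
an affine function of $\gamma$, so it suffices to check the endpoints. At $\gamma=g/\rho_0$ we have $m\gamma=\mu^2g$, since $\rho_0=m/\mu^2$, and $F\ge0$ by (b). At $\gamma=1$ put $p=m-\mu^2g>0$. Dividing by $\chi g$ and using (a), we see that $F(1)\ge0$ follows from
\begin{equation}\label{eq:end}
\tfrac54g\chi^2+\frac p{4g\chi}+\frac p{4g\chi}\ge(1+mg)\,p .
\end{equation}
The left side is split so that the product of its three terms, $5p^2/(64g)$, does not contain $\chi$; this is why (a) was stated with $\chi^2$. By the inequality of arithmetic and geometric means the left side is at least $3\bigl(5p^2/(64g)\bigr)^{1/3}$, and cubing shows that \eqref{eq:end} follows from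
\begin{equation}\label{eq:poly}
g(1+mg)^3(m-\mu^2g)\le\tfrac{135}{64}.
\end{equation}
Apply the same inequality to the five positive numbers $4g$, $1+mg$ (three times) and $k(m-\mu^2g)$, where $k=3+\mu^{-2}=9-4\sqrt2$ is chosen to make their sum constant: $k\mu^2=3\mu^2+1=4+3m$, so the sum is $3+km=3+3m+\rho_0=7\sqrt2-\frac12<9.5$. As $4k>13$,
\[
g(1+mg)^3(m-\mu^2g)\le\frac{1.9^5}{4k}<\frac{25}{13}<2<\frac{135}{64}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]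
Exchanging $A$ and $B$ if necessary, let $-\ell_0\le\lambda\le1$, and normalize $B\ne0$ as in Section~\ref{sec:split}. If $\beta\ge1$, Lemma~\ref{lem:delta} gives $\delta\le0$. If $\beta<1$, Section~\ref{sec:proj} proves \eqref{eq:lambda}, through \eqref{eq:Rworks}, in all cases but the main one. In the main case, \eqref{eq:Jfinal} and Lemma~\ref{lem:real}(c) give $J\ge0$ at $\ell=\ell_0$, concavity extends this to $0<\ell\le\ell_0$, and Lemma~\ref{lem:linear} gives \eqref{eq:lambda}.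
\end{proof}

\begin{thebibliography}{9}
\bibitem{CKOS}
Dariusz Chru\'sci\'nski, Gen Kimura, Hiromichi Ohno, Tanmay Singal,
\emph{One parameter generalization of BW inequality and its application to open quantum dynamics},
arXiv:2208.10005 (2022).
\end{thebibliography}
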